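\title{Drawing a plane curve with $n$ double points using at most $n+1$ inflection points}

\begin{abstract}
A closed immersed plane curve with $n$ transverse double points can be deformed by diffeomorphisms of the plane, and one may ask how few inflection points the deformed curve can have. We prove that $n+1$ inflection points always suffice, and $n$ suffice when $n$ is even. More precisely, every connected union of closed curves with $n$ double points can be drawn with at most $n+1-o$ inflection points, where $o$ is the number of blocks of its graph with an odd number of vertices of degree four. The bound $n$ is attained for every even $n\ge2$, and the bound $n+1$ is attained by the figure-eight. The proof constructs two drawings, one bent along a cup and one bent along a cap, and bounds the sum of their numbers of inflection points.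
\end{abstract}

\section{Introduction}\label{sec:intro}

By a \emph{closed plane curve with $n$ double points} we mean a smooth immersion $\gamma\colon S^1\to\mathbb R^2$ whose only singularities are $n$ transverse double points: at each of them two branches cross transversally, and there are no self-tangencies and no triple points. An \emph{inflection point}, or \emph{inflection}, is a point where the signed curvature changes sign; a maximal arc on which the curvature vanishes identically and across which it changes sign counts as one inflection. A \emph{drawing} of $\gamma$ is its image under a diffeomorphism of $\mathbb R^2$, and we say that $\gamma$ \emph{can be drawn with $N$ inflections} if some drawing has $N$ inflections.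

A diffeomorphism preserves the pattern in which the curve crosses itself but does not respect curvature. The least number of inflections among all drawings therefore measures how often the crossing pattern alone forces the curve to switch between turning left and turning right. How large can this number be for a given $n$? An embedded circle can be drawn round, without inflections. A circle with one small curl inside needs none either, since the curl turns in the same direction as the circle. The figure-eight needs two: one lobe is run counterclockwise and the other clockwise, so the curve must turn left somewhere on the first and right somewhere on the second. For the same reason a circle carrying an even number $n$ of small curls, alternately inside and outside, needs $n$ inflections. So a double point can force about one inflection, and the figure-eight shows that a bound valid for all $n$ and of the form $n+\text{const}$ cannot be better than $n+1$. The problem, posed in \cite{Nenashev}, is whether this guess is right: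

\begin{quote}
\emph{Can every closed plane curve with $n$ double points be drawn with at most $n+1$ inflections?}
\end{quote}

Two bounds are known. A \emph{doodle} is a finite union of closed smooth immersed plane curves whose only singularities are transverse double points; every doodle with $n$ double points can be drawn with at most $2n$ inflections. A curve is \emph{tree-like} if removing any double point together with a small neighborhood of it disconnects the curve; every tree-like curve with $n$ double points other than the figure-eight can be drawn with at most $n$ inflections. We use neither result.

We show that the answer is yes. The proof cuts a curve into pieces, and a piece of a single curve may consist of several closed curves, so it is natural to work with doodles from the start. A doodle is \emph{connected} if its image is. A connected doodle with $n\ge1$ double points is a connected $4$-regular graph $M$ in the plane, possibly with loops and multiple edges: the vertices are the double points and the edges are the arcs between them. A \emph{cycle} of $M$ is a closed path with at least one edge and without repeated vertices; a loop is a cycle, and so is a pair of parallel edges. Call two edges equivalent if they are equal or lie on a common cycle. It is a textbook fact of graph theory that this is an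 equivalence relation; the subgraphs formed by its classes are the \emph{blocks} of $M$. For a block $B$ let $n_B$ be the number of vertices that have degree $4$ in $B$, and let $o(M)$ be the number of blocks with $n_B$ odd. For a circle without double points put $o=0$.

\begin{theorem}\label{thm:main}
Every connected doodle with $n$ double points can be drawn with at most $n+1-o$ inflection points, where $o\ge0$ is its number of blocks with $n_B$ odd. In particular, any closed plane curve with $n$ double points can be drawn with at most $n+1$ inflection points, and with at most $n$ if $n$ is even.
\end{theorem}

\begin{theorem}\label{thm:lower}
For every even $n\ge2$ there is a closed plane curve with $n$ double points all of whose drawings have at least $n$ inflection points. All drawings of the figure-eight, for which $n=1$, have at least $2=n+1$ inflection points.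
\end{theorem}

For the figure-eight the blocks are the two loops, each with $n_B=0$, so $o=0$ and the bound is $2$. If $M$ is a triangle with all three sides doubled, as for the usual trefoil diagram, there is one block with $n_B=3$; the bound is $3$, and since the number of inflections of a closed curve is even, two inflections suffice. Connectedness cannot be dropped: by Theorem~\ref{thm:lower}, every drawing of $n$ disjoint figure-eights has at least $2n$ inflections, which exceeds $n+1$ for $n\ge2$.

The proof is an averaging argument. One double point may cost two inflections in a given drawing, so no direct count of one per double point is possible. We construct instead two drawings in which every edge curves in opposite directions, so that what is expensive in one is cheap in the other, and we bound the sum of the two costs by two per double point. Section~\ref{sec:circles} carries this out by hand for circles with curls and proves Theorem~\ref{thm:lower}. Section~\ref{sec:long} sets up the two costs, Section~\ref{sec:frames} treats graphs without loops and cut vertices, Section~\ref{sec:estimate} combines the pieces along the blocks, and Section~\ref{sec:proof} finishes the proof of Theorem~\ref{thm:main}.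

\section{Words, corners and maps}\label{sec:conventions}

\subsection{Curvature words}\label{sub:words}

Every component of a doodle carries an arbitrary fixed orientation; ``left'', ``right'' and the sign of the curvature refer to it, with $+$ meaning a left turn. For a regular parametrization $(x(\tau),y(\tau))$ the curvature has the sign of $x'y''-x''y'$. Reversing the orientation of a component, or reflecting the plane, reverses signs and does not change the number of inflections. An affine map with linear part $A$ multiplies $x'y''-x''y'$ by $\det A$, so orientation-preserving affine maps preserve curvature signs.

A curve is \emph{tame} if the zero set of its curvature has finitely many components. All curves that we construct are tame. The \emph{word} of a tame oriented curve lists the signs of the curvature on the successive arcs where it is nonzero; for a closed curve the word is cyclic. We write $\operatorname{sc}(w)$ for the number of sign changes in a word $w$, that is, the number of pairs of adjacent letters that differ. The number of inflections of a tame closed curve is the number of sign changes of its cyclic word, and it is even. Two properties hold for linear and for cyclic words.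
\begin{itemize}
\item[(W1)] Repeating a letter does not change the number of sign changes, and deleting a letter does not increase it.
\item[(W2)] Replacing a letter $\eta$ by $\eta\,w'\,\eta$ increases the number of sign changes by $\operatorname{sc}(\eta w'\eta)$.
\end{itemize}

For lower bounds we must allow drawings that are not tame. A curve whose curvature alternates in sign infinitely often counts as having infinitely many inflections. Otherwise, between two parameters $\tau_1<\tau_2$ with curvature $\kappa(\tau_1)>0>\kappa(\tau_2)$ there is an inflection: put $\tau^-=\inf\{\tau>\tau_1:\kappa(\tau)<0\}$ and $\tau^+=\sup\{\tau<\tau^-:\kappa(\tau)>0\}$; then $\kappa$ vanishes on $[\tau^+,\tau^-]$ and passes there from positive to negative values. The same holds with the signs exchanged. Hence a closed curve with $2r$ points whose curvature signs alternate cyclically has at least $2r$ inflections.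

\subsection{Corners}\label{sub:corners}

Most of our curves are built from polygonal paths. For $\sigma=\pm$ let $V_\sigma$ be the graph $y=\sigma|x|$, run from left to right. For vectors $d=(d_1,d_2)$ and $d'=(d'_1,d'_2)$ put $d\times d'=d_1d_2'-d_2d_1'$. A \emph{corner} of a curve is a point $c$ near which the curve consists of two straight segments, arriving in a direction $d$ and leaving in a direction $d'$ with $d\times d'\ne0$. Its \emph{sign} is the sign of $d\times d'$; it is $+$ for a left turn. The corner of $V_\sigma$ has directions $(1,-\sigma)$ and $(1,\sigma)$, with cross product $2\sigma$.

Let $c$ be a corner of sign $\sigma$ and let $L$ be a curve, or a union of curves, that coincides with $V_\sigma$ outside a bounded set. The linear map $A$ with $A(1,-\sigma)=d$ and $A(1,\sigma)=d'$ has determinant $(d\times d')/(2\sigma)>0$. For $\varrho>0$ the affine map $z\mapsto c+\varrho Az$ sends $V_\sigma$ to the two rays that prolong the segments at $c$, and for small $\varrho$ it sends the part of the plane where $L$ differs from $V_\sigma$ into a prescribed neighborhood of $c$. Replacing the corner by the image of this part of $L$ is called \emph{planting $L$ at $c$}. Planting preserves the curvature signs of $L$ and the counterclockwise orders of branches at its double points.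

Fix a smooth even function $\omega$ that is positive on $(-1,1)$, zero elsewhere, and has integral $1$, and put $h_0(x)=\int|x-u|\,\omega(u)\,du$. Then $h_0$ is smooth and even, $h_0''=2\omega$, and for $x\ge1$ we have $h_0(x)=\int(x-u)\omega(u)\,du=x$. Thus $h_0(x)=|x|$ for $|x|\ge1$ and $h_0''>0$ on $(-1,1)$. Planting the graph of $\sigma h_0$ at a corner of sign $\sigma$ is called \emph{rounding} the corner. A polygonal path with all corners rounded is a smooth tame curve whose word is the sequence of signs of its corners.

\subsection{Maps}\label{sub:maps}

A \emph{map} is a connected $4$-regular graph embedded in the oriented sphere or plane. Each edge has two \emph{ends}, the germs of the edge at its endpoints. The \emph{rotation} at a vertex is the counterclockwise cyclic order of the four ends there, and an \emph{isomorphism} of maps is a bijection of vertices, edges and ends that preserves incidences and rotations. The rotation determines which ends are \emph{opposite}, and the \emph{components} of a map are the closed walks that go straight at every vertex, from an end to the opposite end. For the map of a doodle these are the component curves, so a component passes through each end at most once.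

We use one more textbook fact: a graph in which all degrees are even is an edge-disjoint union of cycles. In particular every edge of a map lies on a cycle, and deleting one edge leaves the map connected.

The next lemma turns the problem into a construction problem: to draw a connected doodle it is enough to produce any doodle with the same rotations and the same outer face. It relies on the smooth Schoenflies theorem: every smoothly embedded circle in $\mathbb R^2$ is carried to a round circle by a diffeomorphism of $\mathbb R^2$.

\begin{lemma}\label{lem:realize}
Let $\Gamma,\Gamma'$ be connected doodles with double points. Suppose that an isomorphism of their maps sends an oriented edge $E$ with the unbounded face of $\Gamma$ on its right to an oriented edge with the unbounded face of $\Gamma'$ on its right. Then an orientation-preserving diffeomorphism of $\mathbb R^2$ carries $\Gamma$ onto $\Gamma'$.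
\end{lemma}

\begin{proof}
Near a double point, after an orientation-preserving affine change of coordinates the branches are $y=u_1(x)$ and $x=u_2(y)$ with $u_i(0)=u_i'(0)=0$, and the map $(x,y)\mapsto(x-u_2(y),\,y-u_1(x))$, whose derivative at $0$ is the identity, sends them to the coordinate axes. Composing such charts with quarter turns, we get orientation-preserving diffeomorphisms between neighborhoods of corresponding vertices that match the ends as the isomorphism prescribes.

Extend them over each edge by a diffeomorphism $\psi$ of the edge onto its partner. Take tubular coordinates $(s,r)$ along both edges, with $r=0$ on the edge and $r>0$ on its left. Near the vertices we have the maps $\phi_0$ already chosen, and along the edge we have $\phi_1(s,r)=(\psi(s),r)$. On $r=0$ both equal $(\psi(s),0)$, and for both the $r$-derivative of the second coordinate is positive there. So for a cutoff function $\theta(s)$ with values in $[0,1]$ the map $(1-\theta)\phi_0+\theta\phi_1$ has, along $r=0$, a triangular derivative with positive diagonal. This yields a map $\phi$ that is an orientation-preserving local diffeomorphism along $\Gamma$ and a bijection of $\Gamma$ onto $\Gamma'$. By compactness it is a diffeomorphism from a neighborhood of $\Gamma$ onto a neighborhood of $\Gamma'$.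

Inside this neighborhood let $N$ be a union of small discs at the vertices and thin strips along the edges, with smoothed boundary, and let $N'=\phi(N)$. Since $\Gamma$ is connected, $N$ is connected, so it lies on one side of each of its boundary circles, and the other side is a component of $\mathbb R^2\setminus N$: a disc, or for exactly one circle the exterior of a disc. Each component of $N\setminus\Gamma$ is a cyclic chain of half-strips and sectors containing exactly one boundary circle, and together with the region beyond that circle it forms a face of $\Gamma$. The same holds for $N'$. The hypothesis on $E$ says that $\phi$ matches the components lying in the unbounded faces, hence the outer boundary circles; so it also matches the inner circles among themselves. By the Schoenflies theorem the complementary regions are standard discs and exteriors of discs. An orientation-preserving diffeomorphism of $S^1$ is isotopic to the identity, so with the help of collars of the boundary circles $\phi|_N$ extends smoothly over each of these regions.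
\end{proof}

\section{Circles with curls}\label{sec:circles}

This family contains the examples for Theorem~\ref{thm:lower}, and it shows the averaging argument in its simplest form.

\subsection{Four models of a curl}\label{sub:models}

Consider two polygonal paths (Figure~\ref{fig:curls}). The path $K_+$ arrives along $y=-x$ at $(-1,1)$, visits $(1,3)$, $(-1,3)$, $(1,1)$, and leaves along $y=x$. Its successive directions are $(1,-1)$, $(2,2)$, $(-2,0)$, $(2,-2)$, $(1,1)$, and the cross products of consecutive directions are $4,4,4,4$. The segments on $y=x+2$ and $y=2-x$ cross at $v=(0,2)$; the two rays lie in $|x|\ge1$ and meet the three segments, which lie in $|x|\le1$, only at $(\pm1,1)$. The path $K_-$ arrives along $y=x$ from the lower left, passes through the origin to $(1,1)$, visits $(-\frac32,1)$ and $(-\frac12,\frac12)$, and leaves along $y=-x$ through the origin to the lower right. Its directions are $(1,1)$, $(-\frac52,0)$, $(1,-\frac12)$, $(1,-1)$, with cross products $\frac52,\frac54,-\frac12$. The two rays cross at $v=(0,0)$. The segment from $(-\frac32,1)$ to $(-\frac12,\frac12)$ lies in $\{x<0<y\}$ and misses the first ray, and the last ray stays in $y\le\frac12$ and misses the segment on $y=1$; so $v$ is the only crossing. From now on $K_+$ and $K_-$ denote the curves with rounded corners. They coincide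 with $V_+$ and $V_-$ outside bounded sets, and their words are $++++$ and $++-$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\draw[thick,->] (-2.2,2.2)--(-1,1)--(1,3)--(-1,3)--(1,1)--(2.2,2.2);
\fill (0,2) circle (1.6pt);
\node[below] at (-1,1) {$+$}; \node[right] at (1,3) {$+$};
\node[left] at (-1,3) {$+$}; \node[below] at (1,1) {$+$};
\node[below right] at (-0.62,1.5) {$\beta_1$}; \node[below left] at (0.62,1.5) {$\beta_2$};
\node[right] at (0.5,2.4) {$\lambda_1$}; \node[left] at (-0.5,2.4) {$\lambda_2$};
\node at (0,0.4) {$K_+$};
\begin{scope}[shift={(6,2)}]
\draw[thick,->] (-1.4,-1.4)--(1,1)--(-1.5,1)--(-0.5,0.5)--(1.4,-1.4);
\fill (0,0) circle (1.6pt);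
\node[right] at (1,1) {$+$}; \node[left] at (-1.5,1) {$+$};
\node[below left] at (-0.5,0.5) {$-$};
\node[left] at (-0.7,-0.6) {$\beta_1$}; \node[right] at (0.7,-0.6) {$\beta_2$};
\node[right] at (0.5,0.4) {$\lambda_1$}; \node[above] at (-0.12,0.25) {$\lambda_2$};
\node at (0,-1.6) {$K_-$};
\end{scope}
\end{tikzpicture}
\caption{Two polygonal paths, run from left to right, each forming a curl whose loop lies on the left. Corners are marked $+$ (left turn) or $-$ (right turn). The four ends at the crossing are traversed in the order $\beta_1,\lambda_1,\lambda_2,\beta_2$. The path $K_+$ has the ends of $y=|x|$, and $K_-$ has the ends of $y=-|x|$.}\label{fig:curls}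
\end{figure}

Name the ends at $v$ in the order of traversal: the curve arrives by $\beta_1$, enters the loop by $\lambda_1$, returns by $\lambda_2$ and leaves by $\beta_2$. In both models $\beta_2,\lambda_1,\lambda_2,\beta_1$ point southeast, northeast, northwest and southwest, so the rotation at $v$ is $(\beta_2,\lambda_1,\lambda_2,\beta_1)$. A curl with this rotation is a \emph{left curl}; its loop is run counterclockwise. The reflections $\overline{K_+}$ and $\overline{K_-}$ in the $x$-axis are \emph{right curls}, with the reverse rotation. They coincide with $V_-$ and $V_+$ outside bounded sets and have the words $----$ and $--+$. For a model with the ends of $V_\sigma$ and word $w$, the number $\operatorname{sc}(\sigma w\sigma)$ is the price of planting it among corners of sign $\sigma$: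
\begin{center}
\begin{tabular}{l|cc}
 & ends of $V_+$ & ends of $V_-$\\ \hline
left curl & $K_+$, price $0$ & $K_-$, price $2$\\
right curl & $\overline{K_-}$, price $2$ & $\overline{K_+}$, price $0$
\end{tabular}
\end{center}
In each row the prices add up to $2$.

A \emph{circle with $n\ge1$ curls} is the curve obtained from a convex polygon with $n+3$ vertices, run counterclockwise, by planting $K_+$ or $\overline{K_-}$ at $n$ consecutive corners and rounding the other three. Left curls lie inside the polygon and right curls outside. The circle with one right curl is the figure-eight.

\subsection{Monogons and the lower bound}

Recall the theorem of turning tangents: if a simple closed piecewise smooth curve is run with its bounded side on the left and has interior angles $\iota_1,\dots,\iota_r\in(0,2\pi)$ at its corners, then $\int\kappa\,ds+\sum_i(\pi-\iota_i)=2\pi$. A \emph{monogon} is a bounded face whose boundary is a single loop $\ell$ based at a double point $v$ and which occupies near $v$ one of the four sectors between the branches.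

\begin{lemma}\label{lem:monogon}
If a monogon lies on the left of its loop $\ell$, then $\ell$ contains a point of positive curvature. If it lies on the right, then $\ell$ contains a point of negative curvature.
\end{lemma}

\begin{proof}
By transversality the interior angle $\iota$ at $v$ lies in $(0,\pi)$. If the monogon is on the left, $\int_\ell\kappa\,ds=2\pi-(\pi-\iota)=\pi+\iota>0$. If it is on the right, reverse the orientation of $\ell$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
Let $n\ge2$ be even and let $A_n$ be the circle with $n$ curls that are alternately left and right. It has $n$ double points, and its $n$ loops bound monogons lying alternately on the left and on the right of the curve. Let $\Phi$ be a diffeomorphism of $\mathbb R^2$. Composing with a reflection does not change the number of inflections, so we may assume that $\Phi$ preserves orientation. Then $\Phi$ carries bounded faces to bounded faces and preserves left and right, so the images of the $n$ monogons are monogons, alternately on the left and on the right of $\Phi(A_n)$. By Lemma~\ref{lem:monogon} there are $n$ points on $\Phi(A_n)$ whose curvature signs alternate, and they alternate cyclically because $n$ is even. So $\Phi(A_n)$ has at least $n$ inflections. The figure-eight has one monogon on its left and one on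 its right, so the same argument gives two points of opposite curvature signs, hence at least $2$ inflections, on each of its drawings.
\end{proof}

\subsection{Two drawings and their average}\label{sub:average}

Take a circle with $n=j+l$ curls, $j$ left and $l$ right, in any order. We show that it can be drawn with at most $n+1$ inflections.

\emph{First drawing:} the curve as defined. If $w_1,\dots,w_n$ are the words of the planted models, its cyclic word $w_1\cdots w_n{+}{+}{+}$ arises from $(+w_1+)\cdots(+w_n+){+}{+}{+}$ by deleting letters. By (W1) and the first column of the table it has at most $2l$ inflections.

\emph{Second drawing:} take points $P_0,\dots,P_{n+1}$ on the parabola $y=-x^2$ with increasing abscissas, and close the path $P_0P_1\cdots P_{n+1}$ by going vertically up to the line $y=1$, left along it, and vertically down to $P_0$. This is a simple polygon run counterclockwise. The corners $P_1,\dots,P_n$ have sign $-$ by concavity of the parabola, and the other four corners have sign $+$. Plant $K_-$ or $\overline{K_+}$ at $P_1,\dots,P_n$, left and right curls in the same order as before, and round the other corners. The cyclic word arises from $(-w_1'-)\cdots(-w_n'-){+}{+}{+}{+}$ by deleting letters, so by the second column there are at most $2j+2$ inflections. The new curve has the same rotations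 as the first, and in both the edge through the rounded corners has the unbounded face on its right. By Lemma~\ref{lem:realize} it is a drawing of the same curve.

Neither drawing is good in general: the first has up to $2n$ inflections and the second up to $2n+2$. But together they have at most $2l+2j+2=2n+2$, so one of them has at most $n+1$.

Three things are needed to extend this to all curves. Further parts of the curve may hang on the loop of a curl, so we need prices for arbitrary pieces with the ends of $V_+$ or $V_-$ and an induction (Section~\ref{sec:long}). The circle that carries the curls must be replaced by a graph without cut vertices, and this graph needs two drawings such that every edge curves one way in the first and the other way in the second (Section~\ref{sec:frames}). Finally every map must be decomposed into such graphs and curls (Section~\ref{sec:estimate}).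

\section{Long drawings and their two costs}\label{sec:long}

\begin{definition}
A \emph{marked map} $T=(M,E)$ with $k\ge1$ vertices is a map $M$ on the oriented sphere with oriented components, together with an edge $E$ and a point $\infty$ inside $E$. The \emph{trivial} marked map, with $k=0$, is an oriented circle with a point $\infty$ on it. The component through $\infty$ is the \emph{long component}; we regard it as starting and ending at $\infty$. The mirror image $\overline T$ has all rotations reversed.

For $\sigma=\pm$, a \emph{$\sigma$-drawing} of $T$ is a union $L\subset\mathbb R^2$ of a properly immersed line and finitely many immersed circles, all tame and with only transverse double points, such that $L$ coincides with $V_\sigma$ outside a compact set, the line runs from left to right there, and the map $L\cup\{\infty\}$ is isomorphic to $M$ by an isomorphism that sends the oriented edge through $\infty$ to $E$. For $k=0$ the last condition means that $L$ is an embedded line. If $w$ is the word of the line, the \emph{cost} of $L$ is $\operatorname{sc}(\sigma w\sigma)$ plus the number of inflections of the closed components. Let $c_\sigma(T)$ be the least cost of a $\sigma$-drawing of $T$, with $\min\emptyset=\infty$, and put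
\[c(T)=c_+(T)+c_-(T).\]
\end{definition}

The two letters $\sigma$ around $w$ anticipate that $L$ will be planted on an arc of curvature sign $\sigma$. That drawings exist will follow from the constructions below. For the trivial marked map the graphs of $\pm h_0$ give $c_+=c_-=0$. The reflection $y\mapsto-y$ turns a $\sigma$-drawing of $T$ into a $(-\sigma)$-drawing of $\overline T$ and reverses all curvature signs, so
\begin{equation}\label{eq:mirror}
c_\sigma(\overline T)=c_{-\sigma}(T),\qquad c(\overline T)=c(T).
\end{equation}

The induction will bound $c(T)$, while the final closing-up needs a bound for $c_+(T)$. The following lemma connects them; it accounts for the term $+2$ in the second drawing of Section~\ref{sub:average}.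

\begin{lemma}\label{lem:flip}
For every marked map $T$ we have $c_-(T)\le c_+(T)+2$ and $c_+(T)\le c_-(T)+2$.
\end{lemma}

\begin{proof}
Let $L$ be a $+$-drawing with word $w$. Choose $N$ such that $L$ coincides with $V_+$ outside a compact subset of $\{|x|<N\}$. Replace the two ends $|x|\ge N$ by $y=2N-|x|$. The new ends lie in $\{|x|\ge N\}$, which contains nothing else of $L$, so no double points are created. At each of the corners $(\pm N,N)$ the direction changes from $(1,1)$ to $(1,-1)$, with cross product $-2$. Round these corners and translate by $(0,-2N)$. The result is a $-$-drawing of $T$ whose line has the word $-w-$, and by (W1) the line contributes $\operatorname{sc}(-w-)$ to the cost. Changing the first and the last letter of a word changes the number of sign changes by at most $2$, so $\operatorname{sc}(-w-)\le\operatorname{sc}(+w+)+2$. This proves the first inequality, and the second follows by applying it to $\overline T$ and using \eqref{eq:mirror}.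
\end{proof}

\subsection{Insertion}

Let $T$ and $T'$ be marked maps and $q\ne\infty$ a point inside an edge $e$ of $T$ (a point of the circle if $T$ is trivial), with $e$ oriented as its component. \emph{Inserting $T'$ at $q$} means cutting $e$ at $q$, cutting $T'$ at its point $\infty'$, joining the part of $e$ before $q$ to the start of the long component of $T'$, and joining its end to the part of $e$ after $q$. All rotations are kept, and the point $\infty$ of $T$ remains the marked point. On the sphere this replaces a small disc around $q$ by the complement of a small disc around $\infty'$, so the result is again a marked map. Mirroring commutes with insertion.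

We can plant drawings at corners, but a smooth drawing has none. The next proof creates a corner by concentrating at one point the curvature of a short arc, while keeping some curvature of the same sign on both sides.

\begin{lemma}\label{lem:insert}
Let $D$ be a $\sigma$-drawing of $T$ and $q\in D$ a point that is not a double point and at which the curvature is nonzero, of sign $\eta$. Then $D$ can be modified inside an arbitrarily small disc around $q$ to a $\sigma$-drawing of the marked map obtained by inserting $T'$ at $q$, and the cost increases by at most $c_\eta(T')$.
\end{lemma}

\begin{proof}
We may assume $c_\eta(T')<\infty$. Let $U$ be a small disc around $q$. Choose positively oriented Cartesian coordinates with origin $q$ and $x$-axis along the oriented tangent. Shrinking $U$, we may assume that $D\cap U$ lies on a graph $y=\psi(x)$, run to the right, with $\psi''$ of sign $\eta$. Let $\chi_0$ be a smooth even function on $[-1,1]$ with values in $[0,1]$ that equals $1$ near $\pm1$ and vanishes exactly on $[-\frac12,\frac12]$. For small $\delta>0$ put $\chi(x)=\chi_0(x/\delta)$, $\mu=(1-\chi)\psi''$, and for $|x|\le\delta$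
\[\psi_1(x)=\psi(x)-\int_{-\delta}^{x}(x-u)\mu(u)\,du,\qquad \psi_2(x)=\psi(x)-\int_{x}^{\delta}(u-x)\mu(u)\,du .\]
Since $\mu$ vanishes near $\pm\delta$, we have $\psi_1=\psi$ near $-\delta$ and $\psi_2=\psi$ near $\delta$. Both integrals have second derivative $\mu(x)$, so $\psi_1''=\psi_2''=\chi\psi''$. Moreover
\[\psi_2(x)-\psi_1(x)=\int_{-\delta}^{\delta}(x-u)\mu(u)\,du=m_0\,(x-x_*),\qquad m_0=\int_{-\delta}^\delta\mu,\quad x_*=\frac1{m_0}\int_{-\delta}^{\delta}u\,\mu(u)\,du ,\]
where $m_0\neq0$ has sign $\eta$. Substituting $u=\delta z$ gives
\[\frac{x_*}{\delta}=\frac{\int_{-1}^1z\,(1-\chi_0(z))\,\psi''(\delta z)\,dz}{\int_{-1}^1(1-\chi_0(z))\,\psi''(\delta z)\,dz}.\]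
As $\delta\to0$ the denominator tends to $\psi''(0)\int(1-\chi_0)\neq0$ and the numerator to $\psi''(0)\int z(1-\chi_0(z))\,dz=0$, because $\chi_0$ is even. So $|x_*|<\delta/4$ for small $\delta$.

Over $[-\delta,\delta]$ replace the graph of $\psi$ by the graph of $\psi_1$ for $x\le x_*$ and of $\psi_2$ for $x\ge x_*$; the two agree at $x_*$. Since $|\psi_i-\psi|\le4\delta^2\max|\psi''|$, the new arc lies in $U$ for small $\delta$, and it misses the rest of $D\cap U$, which lies over $|x|>\delta$. The new arc is straight on both sides of $c=(x_*,\psi_1(x_*))$ for $|x|\le\delta/2$, its curvature is nonzero of sign $\eta$ for $\delta/2<|x|\le\delta$, and at $c$ the directions $(1,\psi_1'(x_*))$ and $(1,\psi_2'(x_*))$ have cross product $m_0$. So $c$ is a corner of sign $\eta$.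

Plant at $c$ an $\eta$-drawing $L'$ of $T'$ of cost $c_\eta(T')$, with word $w'$. Rotations are preserved, so we obtain a $\sigma$-drawing of the required marked map. In the word of the component through $q$ a letter $\eta$ is replaced by $\eta w'\eta$, and the closed components of $L'$ are added with their curvature signs. By (W2) the cost increases by the cost of $L'$.
\end{proof}

\subsection{Curls that carry a marked map}

The \emph{bare left curl} is the marked map with one vertex $v$ whose long component comes from $\infty$ by $\beta_1$, runs through a loop from $\lambda_1$ to $\lambda_2$, and returns to $\infty$ by $\beta_2$, with rotation $(\beta_2,\lambda_1,\lambda_2,\beta_1)$. The \emph{bare right curl} is its mirror image. For a marked map $T'$ let $\operatorname{curl}^+(T')$ and $\operatorname{curl}^-(T')$ be obtained by inserting $T'$ into the loop of the bare left and the bare right curl. Then $\overline{\operatorname{curl}^-(T')}=\operatorname{curl}^+(\overline{T'})$.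

\begin{lemma}\label{lem:curl}
For every marked map $T'$ we have $c(\operatorname{curl}^\pm(T'))\le c(T')+2$.
\end{lemma}

\begin{proof}
The curves $K_+$ and $K_-$ are a $+$-drawing of cost $0$ and a $-$-drawing of cost $2$ of the bare left curl. To pay $c_+(T')$ once and $c_-(T')$ once we need a point of positive curvature on the loop of one and a point of negative curvature on the loop of the other. The loop of $K_+$ contains the rounded left turn at $(1,3)$, and the loop of $K_-$ contains the rounded right turn at $(-\frac12,\frac12)$. Inserting $T'$ there by Lemma~\ref{lem:insert} gives
\[c_+(\operatorname{curl}^+(T'))\le c_+(T'),\qquad c_-(\operatorname{curl}^+(T'))\le c_-(T')+2 ,\]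
and adding these proves the claim for $\operatorname{curl}^+$. By \eqref{eq:mirror}, $c(\operatorname{curl}^-(T'))=c(\operatorname{curl}^+(\overline{T'}))\le c(\overline{T'})+2=c(T')+2$.
\end{proof}

\begin{remark}\label{rem:bare}
For the bare left curl $c_+=0$ and $c_-=2$. Indeed, in any drawing the two unbounded branches lie outside the loop, so the loop encloses the sector from $\lambda_1$ to $\lambda_2$ and bounds a monogon on its left. By Lemma~\ref{lem:monogon} the word $w$ contains $+$, and $\operatorname{sc}(-w-)\ge2$. So the constant $2$ cannot be lowered in Lemma~\ref{lem:flip} or in Lemma~\ref{lem:curl}, and the inequality $c_\sigma(T)\le k$ fails already for $k=1$. This is why we estimate the sum $c(T)$.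
\end{remark}

\section{Frames}\label{sec:frames}

A \emph{cut vertex} of a connected graph is a vertex whose removal, with its edges, leaves a disconnected graph. A \emph{frame} is a marked map $F=(M,E)$ that is either trivial, in which case $m=0$, or such that $M$ has $m\ge2$ vertices, no loops and no cut vertex. In this section and the next, the two pieces of $E\setminus\{\infty\}$ count as separate edges of $F$, and the trivial frame has one edge.

\begin{proposition}\label{prop:frame}
Let $F$ be a frame with $m$ vertices. There are an even number $p\le m$, a $+$-drawing $D_+$ and a $-$-drawing $D_-$ of $F$, both of cost $p$, and for every edge $e$ a sign $\eta_e$, such that $e$ contains an interior point where the curvature of $D_+$ has sign $\eta_e$ and an interior point where the curvature of $D_-$ has sign $-\eta_e$.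
\end{proposition}

For the trivial frame take the graphs of $\pm h_0$, $p=0$ and $\eta=+$. From now on $m\ge2$. The idea is to take one picture of $F$, squash it vertically until it is almost a horizontal line, and bend it along a cup $y=h(x)$ or a cap $y=-h(x)$. In the cup an arc running to the right turns left and an arc running to the left turns right; in the cap it is the other way round. This gives opposite signs on every edge, and inflections appear only where the abscissa turns back. So we want a picture with few turning points. We will find one in which $x$ is monotone along every edge and turns back at most once at each vertex. This requires an ordering of the vertices from left to right in which no vertex has all four edges on the same side, since two branches turning back at one point would both be vertical there.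

\begin{remark}
The hypotheses on $M$ are needed. For the bare left curl we would have $m=1$, hence $p=0$, while $c_-=2$ by Remark~\ref{rem:bare}.
\end{remark}

\subsection{Ordering the vertices}

Remove from the sphere a small open disc around $\infty$ that meets $M$ in an arc of $E$. There remain a closed disc $\Delta$ and a graph $G\subset\Delta$ with $m$ interior vertices of degree $4$ and two vertices $s,t\in\partial\Delta$ of degree $1$, where the long component enters and leaves $\Delta$. Identify $\Delta$ with the unit disc, preserving orientation, so that $s=(-1,0)$ and $t=(1,0)$; then $\partial\Delta\setminus\{s,t\}$ consists of an upper and a lower arc. The ordering we need is the $st$-numbering of Lempel, Even and Cederbaum; we include the short proof of its existence.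

\begin{lemma}\label{lem:st}
There is an ordering $s=v_0,v_1,\dots,v_m,v_{m+1}=t$ of the vertices of $G$ such that every $v_i$ with $1\le i\le m$ has a neighbor of smaller index and a neighbor of larger index.
\end{lemma}

\begin{proof}
Let $G^*$ be $G$ with an edge $st$ added; it is $M$ with the edge $E$ subdivided by $s$ and $t$. It has no loops. It has no cut vertex: removing $s$ or $t$ leaves $M\setminus E$, which is connected, with a pendant vertex; removing a vertex $z$ of $M$ leaves a subdivision of the connected graph $M- z$ if $z$ is not an endpoint of $E$, and otherwise $M-z$ with a pendant path attached at the other endpoint of $E$, which differs from $z$ because $E$ is not a loop.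

We order the vertices of a growing subgraph $H\subset G^*$ so that $s$ is first, $t$ is last, and every other vertex of $H$ has a smaller and a larger neighbor in $H$. Since $M\setminus E$ is connected, $G$ contains a path from $s$ to $t$. Start with $H$ equal to this path, ordered from $s$ to $t$. Suppose that some vertex is not in $H$. By connectedness there is an edge from a vertex $u\in H$ to a vertex $z\notin H$. Since $G^*-u$ is connected and contains a vertex of $H$, there is a path in $G^*-u$ from $z$ to a first vertex $u'$ of $H$. We obtain a path between two distinct vertices $u,u'$ of $H$ whose inner vertices, of which there is at least one, lie outside $H$. Name its endpoints so that $u$ precedes $u'$, add the path to $H$, and insert its inner vertices, in the order from $u$ to $u'$, immediately after $u$. Each new vertex has its predecessor on the path as a smaller neighbor and its successor as a larger one, the order of the old vertices is unchanged, $s$ remains first, and $t$ remains last because $u\ne t$. The process ends when $H$ contains all vertices. The neighbors used for $v_1,\dots,v_m$ are neighbors in $G$, since the added edge joins $s$ and $t$.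
\end{proof}

Direct every edge of $G$ toward its endpoint of larger index; this is possible because there are no loops, and it is unrelated to the orientation of the components. Let $r_i$ be the number of edges directed into $v_i$. By Lemma~\ref{lem:st}, $r_i\in\{1,2,3\}$ for $1\le i\le m$. Let $C_i$ be the set of edges from $\{v_0,\dots,v_i\}$ to $\{v_{i+1},\dots,v_{m+1}\}$, for $0\le i\le m$. Put
\[p=\#\{i:\ r_i\neq2\}\le m .\]
We have $|C_0|=|C_m|=1$ and $|C_i|-|C_{i-1}|=(4-r_i)-r_i$. Summing over $i$ shows that $r_i=1$ occurs as often as $r_i=3$. Hence $p$ is even.

\subsection{Sweeping the disc}

The numbering is an abstract ordering. We must show that it is compatible with the embedding, in the sense that a curve can sweep $\Delta$ from $s$ to $t$ and pass the vertices in this order. The difficulty is that some part of $G$ might be caught between two edges entering the next vertex; the larger neighbors rule this out.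

\begin{lemma}\label{lem:sweep}
There are disjoint arcs $\alpha_0,\dots,\alpha_m$ in $\Delta$, each running through the interior from the upper to the lower boundary arc, such that $\alpha_i$ separates $\{v_0,\dots,v_i\}$ from the other vertices and meets $G$ in exactly one point of each edge of $C_i$, crossing it. In the slab between $\alpha_{i-1}$ and $\alpha_i$ the graph consists of disjoint arcs from $\alpha_{i-1}$ to $\alpha_i$ and of the star of $v_i$, whose incoming edges start at consecutive points of $G\cap\alpha_{i-1}$ and whose outgoing edges end at consecutive points of $G\cap\alpha_i$.
\end{lemma}

\begin{proof}
Let $\alpha_0$ be a small arc that cuts off $s$. Suppose $\alpha_{i-1}$ is constructed, $1\le i\le m$. Let $W$ be the closed disc cut from $\Delta$ by $\alpha_{i-1}$ on the side of $t$, and let $v=v_i$. The vertices in $W$ are those of index at least $i$. The incoming edges of $v$ belong to $C_{i-1}$, and their parts in $W$ are arcs from $\alpha_{i-1}$ to $v$, which we call in-arcs. Let $a_1,a_2$ be two in-arcs with no other in-arc starting between them, and let $I$ be the segment of $\alpha_{i-1}$ between their starting points. The Jordan curve $a_1\cup a_2\cup I$ lies in $W$ and in the interior of $\Delta$, so it bounds a closed disc $Q\subset W$ with $t\notin Q$. We claim that $G$ meets neither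 $\operatorname{int}Q$ nor the interior of $I$.

Suppose the contrary. An edge that crosses the interior of $I$ enters $\operatorname{int}Q$, so in both cases $G$ meets $\operatorname{int}Q$. First assume that $\operatorname{int}Q$ contains no vertex. Then some edge $e$ meets $\operatorname{int}Q$; it is not one of the edges containing $a_1,a_2$, whose parts in $W$ lie on $\partial Q$. A component of $e\cap\operatorname{int}Q$ is an open subarc of $e$ with both endpoints on $\partial Q$, and each endpoint is $v$ or an interior point of $I$. They are not both $v$, since $e$ is not a loop, and not both on $I$, since $e$ meets $\alpha_{i-1}$ at most once. So $e$ crosses $I$ and ends at $v$, which makes its part in $W$ an in-arc starting between $a_1$ and $a_2$, a contradiction. Hence $\operatorname{int}Q$ contains a vertex $z$. Its index is larger than $i$, and $z\ne t$. Passing repeatedly to a neighbor of larger index we get a path from $z$ to $t$ through vertices of index larger than $i$. Its edges are not in $C_{i-1}$ and not incident with $v$, so the path misses $\partial Q$ and stays in $\operatorname{int}Q$. This contradicts $t\notin Q$ and proves the claim.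

Let $Z$ be the union of the in-arcs and the discs $Q$. By the claim the in-arcs start at consecutive points of $G\cap\alpha_{i-1}$, and $Z$ meets $G$ only in the in-arcs. If $r_i=1$, then $Z$ is an arc; otherwise it is the disc bounded by the top in-arc, the bottom in-arc and a segment of $\alpha_{i-1}$. Let $\alpha_i$ be the frontier in $W$ of a thin neighborhood of $\alpha_{i-1}\cup Z$: it follows $\alpha_{i-1}$ from the upper boundary down to the top in-arc, follows that arc to $v$, goes around $v$ through the sector outside $Z$, returns along the bottom in-arc, and follows $\alpha_{i-1}$ to the lower boundary. Next to $\alpha_{i-1}$ it crosses once each edge of $C_{i-1}$ that does not end at $v$. Around $v$ it crosses once each outgoing edge of $v$, and these crossings are consecutive because all outgoing edges leave $v$ in the sector outside $Z$. These are exactly the edges of $C_i$, it meets $G$ nowhere else, and the only vertex between $\alpha_{i-1}$ and $\alpha_i$ is $v$.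
\end{proof}

Order each $C_i$ from top to bottom along $\alpha_i$. Disjoint arcs across a slab keep their order, so the ordered list $C_i$ arises from $C_{i-1}$ by replacing $r_i$ consecutive edges by $4-r_i$ consecutive edges in the same position. The slab is a disc whose boundary, run counterclockwise, goes up along $\alpha_i$ and down along $\alpha_{i-1}$, and the rotation at $v_i$ agrees with the order in which the four arcs of the star reach this boundary. Hence
\begin{equation}\label{eq:rotation}
\text{rotation at $v_i$: outgoing edges from bottom to top, then incoming edges from top to bottom.}
\end{equation}

\subsection{A monotone picture}

We redraw $F$ with $v_i$ at the point $(i,0)$ and the slab between $\alpha_{i-1}$ and $\alpha_i$ replaced by the strip $|x-i|\le\frac12$. Write $\xi=x-i$. In the strip draw the star of $v_i$ as follows: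
\begin{itemize}
\item $r_i=2$: the lines $y=\xi$ and $y=-\xi$;
\item $r_i=1$: the line $y=0$ and the parabola $\xi=y^2$;
\item $r_i=3$: the line $y=0$ and the parabola $\xi=-y^2$.
\end{itemize}
In each case $r_i$ arcs go to the left wall and $4-r_i$ arcs to the right wall, within $|y|<1$; assign them to the incoming and the outgoing edges in the order from top to bottom. Listed as in \eqref{eq:rotation}, the ends at $v_i$ point southeast, northeast, northwest, southwest if $r_i=2$; south, east, north, west if $r_i=1$; and east, north, west, south if $r_i=3$. All three orders are counterclockwise, so the rotation is the right one, and the star consists of two smooth transverse branches. Draw the edges that pass the strip above the star as horizontal segments at heights $2,3,\dots$ and those below at heights $-2,-3,\dots$, in their order.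

On each half-strip, $\xi<0$ or $\xi>0$, we now have graphs of smooth functions $y_1>y_2>\cdots$, one for each edge of $C_{i-1}$ or $C_i$. To make neighboring strips fit, take a smooth function $\theta$ of $|\xi|$ with values in $[0,1]$, equal to $0$ for $|\xi|\le\frac18$ and to $1$ for $|\xi|\ge\frac38$, and replace $y_j$ by $(1-\theta)y_j+\theta\cdot(1-j)$. A convex combination of two decreasing sequences is decreasing, so the graphs stay disjoint. Near each wall the $j$th edge is now horizontal at height $1-j$, so the strips fit smoothly. Since $|C_0|=|C_m|=1$, we complete the picture by the parts $x\le\frac12$ and $x\ge m+\frac12$ of the $x$-axis. Call the result $F'$. With $\infty$ added it is isomorphic to $F$, and we orient its components accordingly; the long component starts at the left end and finishes at the right end. Parametrize the components by arc length, $(x(\tau),y(\tau))$. By construction: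
\begin{itemize}
\item[(M1)] $x'$ vanishes at exactly $p$ parameters, the apexes of the parabolas; there $x''\ne0$ and $y'\neq0$;
\item[(M2)] $x'\ne0$ in the interior of every edge;
\item[(M3)] with $R=m+1$, the part of $F'$ in $|x|\ge R$ lies on the $x$-axis and has $x'>0$, and all vertices lie in $|x|<R$.
\end{itemize}

\subsection{Bending}

\begin{proof}[Proof of Proposition~\ref{prop:frame} for $m\ge2$]
In each edge $e$ of $F'$ choose an interior point $q_e$ with $|x|<R$, and put $\eta_e=\operatorname{sign}x'(q_e)$, which is defined by (M2). Let $R'=R+1$ and $h(x)=R'h_0(x/R')$, so that $h''>0$ on $(-R',R')$ and $h(x)=|x|$ for $|x|\ge R'$. For $\epsilon>0$ put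
\[\Psi_\pm(x,y)=(x,\ \pm h(x)+\epsilon y),\qquad D_\pm=\Psi_\pm(F').\]
The maps $\Psi_\pm$ are diffeomorphisms of the plane with Jacobian determinant $\epsilon>0$, so they preserve rotations, and by (M3) $D_\pm$ coincides with $V_\pm$ for $|x|\ge R'$. Put $\kappa_0=x'y''-x''y'$ and $Y=\pm h(x)+\epsilon y$. The curvature of $D_\pm$ has the sign of
\begin{align*}
N_\pm=x'Y''-x''Y'&=x'\bigl(\pm h''x'^2\pm h'x''+\epsilon y''\bigr)-x''\bigl(\pm h'x'+\epsilon y'\bigr)\\
&=\pm h''(x)\,x'^3+\epsilon\kappa_0 .
\end{align*}
For small $\epsilon$ the first term dominates except near the zeros of $x'$, which we treat first.

Let $x'(\tau_0)=0$. By (M1), $\kappa_0(\tau_0)=-x''y'\neq0$. Near $\tau_0$ put $H=h''(x(\tau))>0$ and $\varphi=x'^3H/\kappa_0$, so that $N_\pm=\kappa_0\,(\epsilon\pm\varphi)$. We have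
\[\varphi'=x'^2\Bigl[\,3x''\,\frac{H}{\kappa_0}+x'\Bigl(\frac H{\kappa_0}\Bigr)'\,\Bigr],\]
and the bracket equals $3x''H/\kappa_0\ne0$ at $\tau_0$. Choose a closed interval $J$ with $\tau_0$ in its interior on which $\kappa_0$ and the bracket do not vanish, $x'$ vanishes only at $\tau_0$, $|x|<R$, and which contains none of the points $q_e$. On $J$ the function $\varphi$ is strictly monotone with $\varphi(\tau_0)=0$, so its values fill a neighborhood of $0$. Hence for small $\epsilon$ the function $\epsilon\pm\varphi$ has exactly one zero on $J$, in the interior, and changes sign there; so does $N_\pm$. Choose such intervals, pairwise disjoint, around all $p$ zeros of $x'$.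

The parameters with $|x|\le R$ outside the interiors of these intervals form a compact set on which $|x'|$ and $h''(x)$ are bounded below by positive constants and $\kappa_0$ is bounded. So for small $\epsilon$ the sign of $N_\pm$ there is $\pm\operatorname{sign}x'$. For $|x|\ge R$ we have $y=0$, hence $\kappa_0=0$ and $N_\pm=\pm h''x'^3$ with $x'>0$, which has sign $\pm$ for $|x|<R'$ and vanishes for $|x|\ge R'$.

Thus $D_\pm$ is tame, hence a $\pm$-drawing of $F$. On each parameter interval complementary to the intervals $J$ the sign of $x'$ is constant, so the curvature does not change sign there, and it changes sign once in each $J$. The total number of sign changes is $p$. The word $w$ of the long component of $D_\sigma$ begins and ends with $\sigma$, so $\operatorname{sc}(\sigma w\sigma)=\operatorname{sc}(w)$ and the cost of $D_\sigma$ is $p$. At $q_e$ the curvature of $D_\pm$ has sign $\pm\eta_e$.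
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\draw[thick,->] (-1.6,0)--(1.6,0);
\draw[thick] (0,0) circle (1);
\draw[thick,->] (0.05,1)--(-0.05,1);
\node at (0,-1.9) {$F'$};
\begin{scope}[shift={(4.2,-0.6)}]
\draw[thick,->,domain=-1.45:1.45,samples=40] plot ({\x},{0.75*(\x)*(\x)});
\draw[thick,domain=0:360,samples=90] plot ({cos(\x)},{0.75*cos(\x)*cos(\x)+0.3*sin(\x)});
\fill (0.811,0.669) circle (1.7pt); \fill (-0.811,0.669) circle (1.7pt);
\node[above] at (0,0.3) {$-$}; \node[below] at (0,-0.3) {$+$};
\node at (0,-1.3) {$D_+$};
\end{scope}
\begin{scope}[shift={(8.4,0.6)}]
\draw[thick,->,domain=-1.45:1.45,samples=40] plot ({\x},{-0.75*(\x)*(\x)});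
\draw[thick,domain=0:360,samples=90] plot ({cos(\x)},{-0.75*cos(\x)*cos(\x)+0.3*sin(\x)});
\fill (0.811,-0.669) circle (1.7pt); \fill (-0.811,-0.669) circle (1.7pt);
\node[above] at (0,0.3) {$+$}; \node[below] at (0,-0.3) {$-$};
\node at (0,-2.5) {$D_-$};
\end{scope}
\end{tikzpicture}
\caption{A line and a counterclockwise circle ($F'$), squashed vertically and bent along a cup ($D_+$) and along a cap ($D_-$); the vertical scale of $D_\pm$ is exaggerated. Dots mark inflections. The signs are the curvature signs at the midpoints of the upper and lower arcs; they are opposite in the two bent pictures.}\label{fig:bend}
\end{figure}

\begin{example}\label{ex:bend}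
The smallest nontrivial frame has two vertices joined by four edges: a line crossed twice by a circle. Here $r_1=1$, $r_2=3$ and $p=2$. As a monotone picture take the $x$-axis and the circle $(\cos\tau,\sin\tau)$, on which $\kappa_0=1$, and bend it with a function $h$ such that $h''=\frac12$ on $[-1,1]$ (Figure~\ref{fig:bend}). On the circle $N_\pm=\epsilon\mp\frac12\sin^3\tau$, which for $\epsilon<\frac12$ changes sign at the two solutions of $\sin^3\tau=\pm2\epsilon$. At the top of the circle $D_\pm$ has sign $\mp$ and at the bottom it has sign $\pm$. This frame also has drawings of cost $0$, namely the graph of $\pm h_0$ with a small round circle centered on it, but in them the circle has the same curvature sign in both drawings. The number $p$ is the price for opposite signs on all edges.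
\end{example}

\section{Decomposition along blocks and the main estimate}\label{sec:estimate}

We first collect what we need about the blocks of a map $M$.
\begin{itemize}
\item[(B1)] Every cycle lies in one block, and every block is connected, because any two of its edges lie on a cycle inside it.
\item[(B2)] A loop is a block by itself, since the only cycle containing it is the loop. Any other block $B$ has no loops, and it has no cut vertex: if $B-z$ were disconnected, two edges from $z$ to different components of $B-z$ would lie on a cycle in $B$, and this cycle minus $z$ would connect the two components.
\item[(B3)] Fix a decomposition of $M$ into edge-disjoint cycles. By (B1) each block is a union of some of them, so a vertex of a block has degree $2$ or $4$ in it.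
\end{itemize}

\begin{lemma}\label{lem:decompose}
Let $T=(M,E)$ be a marked map with $k\ge1$ vertices, $B$ the block containing $E$, and $X$ the set of vertices of degree $2$ in $B$. There are a frame $F$ with $n_B$ vertices and, for each $v\in X$, a marked map $T_v$ with $k_v$ vertices and a sign, such that $T$ is obtained from $F$ by inserting the marked maps $\operatorname{curl}^\pm(T_v)$, $v\in X$, at distinct points of edges of $F$. Moreover, if $o_v$ is the value of $o$ for $T_v$, and $[n_B\ \mathrm{odd}]$ is $1$ for odd $n_B$ and $0$ otherwise, then
\begin{equation}\label{eq:count}
k=n_B+\sum_{v\in X}(1+k_v),\qquad o(M)=[n_B\ \mathrm{odd}]+\sum_{v\in X}o_v .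
\end{equation}
\end{lemma}

\begin{proof}
\emph{The parts attached to $B$.} Let $M_0$ be $M$ with the edges of $B$ deleted and all vertices kept. Every connected component $S$ of $M_0$ contains exactly one vertex of $B$. It contains at least one, since otherwise no edge of $B$ touches $S$ and $M$ is disconnected. If it contained two, a path in $S$ between two distinct vertices of $B$ with no inner vertex in $B$, closed up by a path in $B$, would be a cycle with edges inside and outside $B$, contrary to (B1). A vertex of degree $4$ in $B$ is isolated in $M_0$. For $v\in X$ let $S_v$ be the connected component of $M_0$ containing $v$. It has degree $2$ at $v$ and degree $4$ at its other vertices, and $S_v\cap B=\{v\}$. The graph $M$ is the union of $B$ and the $S_v$, which are pairwise disjoint.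

\emph{The rotation at $v\in X$.} Two ends at $v$ belong to $B$ and two to $S_v$. A cycle of the decomposition in (B3) that uses an end at $v$ uses exactly two ends at $v$ and lies in one block. So one such cycle lies in $B$ and uses both $B$-ends, and another lies in $S_v$ and uses both $S_v$-ends. These are Jordan curves on the sphere meeting only at $v$. If the $B$-ends were opposite, the two $S_v$-ends would lie on different sides of the first curve, although the second curve minus $v$ joins them without meeting it. This contradicts the Jordan curve theorem. Hence the $B$-ends are adjacent in the rotation, and each $B$-end is opposite to an $S_v$-end.

Follow a component of $M$ from one $B$-end $\beta$ through $v$ into the opposite end $\lambda$, which belongs to $S_v$. The component is closed, so it must leave $S_v$ again, and it can do so only through $v$. It arrives at $v$ by an $S_v$-end, which is not $\lambda$ because a component uses each end once; so it arrives by the other $S_v$-end and continues into the other $B$-end. Thus all four ends at $v$ lie on one component of $M$. Name them $\beta_1,\lambda_1,\lambda_2,\beta_2$ in the order given by the orientation of this component, beginning with the $B$-end by which it arrives before its detour through $S_v$. The end $\lambda_1$ is opposite to $\beta_1$ and $\lambda_2$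 is opposite to $\beta_2$, so the rotation at $v$ is $(\beta_2,\lambda_1,\lambda_2,\beta_1)$ or the reverse, as at the vertex of a left or a right curl.

\emph{The frame.} To \emph{suppress} a vertex of degree $2$ is to regard it as an ordinary point of an edge. Let $F$ be $B$ with the vertices of $X$ suppressed, marked at $\infty$. Its components arise from the components of $M$ that meet $B$ in an edge by skipping the detours through the $S_v$; orient them accordingly, so that at the position of $v$ the component passes from $\beta_1$ to $\beta_2$. If $n_B=0$, then $B$ is connected and $2$-regular, hence a cycle, and $F$ is trivial. Let $n_B\ge1$. Then $B$ is not a loop, so by (B2) it has no loops and no cut vertex, and $F$ is a map with $n_B$ vertices. Suppose $F$ has a loop at $z$. It is a cycle of $B$ through $z$ whose other vertices lie in $X$, and there is at least one of them because $B$ has no loops. The two remaining ends at $z$ lead to a vertex that is different from $z$ and not on this cycle, since the vertices of $X$ on the cycle have no further edges in $B$. Removing $z$ separates that vertex from the other vertices of the cycle, so $z$ is a cut vertex of $B$, a contradiction. Hence $F$ has no loops, and therefore $n_B\ge2$. For a vertex $z$ of $F$, any two other vertices of $F$ are joined by a path in $B-z$,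 which is a path in $F-z$ after suppression; so $F$ has no cut vertex. Thus $F$ is a frame.

\emph{The curls.} Let $T_v$ be $S_v$ with $v$ suppressed and its position taken as the marked point. Orient its long component so that it starts by $\lambda_1$ and ends by $\lambda_2$; by the above this is the detour, with the orientation it has in $M$, and the other components of $T_v$ are components of $M$. If $S_v$ is a loop, $T_v$ is trivial. Insert $\operatorname{curl}^+(T_v)$ or $\operatorname{curl}^-(T_v)$, according to the rotation at $v$, at the position of $v$ on its edge of $F$, for every $v\in X$. This restores each vertex $v$ with its four ends and its rotation, and all other vertices, edges and rotations are those of $M$. So the result is $T$.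

\emph{Counting.} A vertex of $M$ has degree $4$ in $B$, or lies in $X$, or lies in exactly one $S_v\setminus\{v\}$, which has $k_v$ elements. This is the first formula in \eqref{eq:count}. By (B1) a cycle of $M$ lies in $B$ or in $M_0$, hence in $B$ or in one $S_v$; so the blocks of $M$ other than $B$ are the blocks of the graphs $S_v$. If $k_v\geq 1$, suppressing $v$ gives a bijection between the cycles of $S_v$ and those of $T_v$, hence between their blocks, and the vertices of degree $4$ in corresponding blocks are the same. If $k_v=0$, then $S_v$ is a loop, a block without vertices of degree $4$, and $o_v=0$. This gives the second formula.
\end{proof}

A row of curls as in Section~\ref{sub:average}, marked on the edge through the rounded corners, is the case in which $F$ and all $T_v$ are trivial.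

\begin{proposition}\label{prop:estimate}
Every marked map $T=(M,E)$ with $k$ vertices satisfies $c(T)\le2\bigl(k-o(M)\bigr)$.
\end{proposition}

\begin{proof}
We use induction on $k$. For $k=0$ both sides vanish. Let $k\ge1$, take $B$, $X$, $F$, $T_v$ from Lemma~\ref{lem:decompose}, write $U_v=\operatorname{curl}^\pm(T_v)$ for the inserted maps, and take $p$, $D_\pm$, $\eta_e$ from Proposition~\ref{prop:frame}. Since $p\le n_B$ and $p$ is even, $p\le n_B-[n_B\ \mathrm{odd}]$; this parity is the source of the term $o$.

On an edge $e$ of $D_+$ the curvature has sign $\eta_e$ on a whole subarc. For the vertices $v\in X$ lying on $e$ choose distinct points of this subarc, in the order in which the vertices occur along $e$, and choose pairwise disjoint discs around all chosen points. Insert the maps $U_v$ one after another by Lemma~\ref{lem:insert}; each insertion leaves the other discs untouched. The result is a $+$-drawing of $T$. Do the same in $D_-$, where the sign on $e$ is $-\eta_e$. Writing $\eta_v=\eta_e$ for the edge $e$ that carries $v$, we get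
\[c_+(T)\le p+\sum_{v\in X}c_{\eta_v}(U_v),\qquad c_-(T)\le p+\sum_{v\in X}c_{-\eta_v}(U_v).\]
Whatever the sign $\eta_v$ is, $c_{\eta_v}(U_v)+c_{-\eta_v}(U_v)=c(U_v)$. Add the two inequalities and use Lemma~\ref{lem:curl}, the induction hypothesis for $T_v$, which applies because $k_v\le k-1$, and \eqref{eq:count}:
\begin{align*}
c(T)&\le2p+\sum_{v\in X}\bigl(c(T_v)+2\bigr)\\
&\le2\bigl(n_B-[n_B\ \mathrm{odd}]\bigr)+\sum_{v\in X}2\,(k_v-o_v+1)=2\bigl(k-o(M)\bigr).\qedhere
\end{align*}
\end{proof}

\section{Closing up}\label{sec:proof}

A $+$-drawing can be closed by an arc above it that turns only left, so closing costs nothing beyond the two letters $+$ already counted in the cost. The closing arc has the unbounded face on its right, and this dictates where to put the point $\infty$.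

\begin{proof}[Proof of Theorem~\ref{thm:main}]
If $n=0$, the doodle is an embedded circle, and by the smooth Schoenflies theorem it can be drawn as a round circle, without inflections.

Let $\Gamma$ be a connected doodle with $n\ge1$ double points, map $M$, and $o=o(M)$. Choose an edge $E$ on the boundary of the unbounded face, orient its component so that this face lies to the right of $E$, and let $T=(M,E)$. By Lemma~\ref{lem:flip} and Proposition~\ref{prop:estimate},
\[2c_+(T)\le c_+(T)+c_-(T)+2\le2(n-o)+2 ,\]
so $c_+(T)\le n+1-o$. Let $L$ be a $+$-drawing of $T$ of cost $c_+(T)$, and let $w$ be the word of its line. Choose $N$ so large that $L$ coincides with $V_+$ outside a compact subset of $\{|x|<N,\ |y|<N\}$. Cut off the ends of $L$ at $(\pm N,N)$ and join $(N,N)$ to $(-N,N)$ by the horizontal segment. All other points of the remaining part of $L$ have $y<N$, so the segment meets it only at its endpoints. At $(N,N)$ the direction changes from $(1,1)$ to $(-1,0)$, and at $(-N,N)$ from $(-1,0)$ to $(1,-1)$; both cross products equal $1$. Round these two left turns.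

We obtain a connected doodle $\Gamma'$ whose map is isomorphic to $M$, the edge containing the new segment corresponding to $E$. The segment is run westward and nothing of $\Gamma'$ lies above it, so the face on its right is the unbounded one. By Lemma~\ref{lem:realize}, $\Gamma'$ is a drawing of $\Gamma$. The closed-up line has the cyclic word $w{+}{+}$, whose number of cyclic sign changes is $\operatorname{sc}(+w+)$, and the other components are those of $L$. So the number of inflections of $\Gamma'$ equals the cost of $L$ and is at most $n+1-o$.

A single closed curve is a connected doodle, and $n+1-o\le n+1$. The number of inflections of $\Gamma'$ is even, so it is at most $n$ when $n$ is even.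
\end{proof}

\begin{remark}
The summand $1$ in the bound comes only from Lemma~\ref{lem:flip}. For the figure-eight the marked map $T$ of the proof is the bare right curl, for which $c_+=2$ and $c_-=0$ by Remark~\ref{rem:bare} and \eqref{eq:mirror}. Both Lemma~\ref{lem:flip} and Proposition~\ref{prop:estimate} are then equalities, in agreement with Theorem~\ref{thm:lower}.
\end{remark}

\begin{thebibliography}{1}
\bibitem{Nenashev} Gleb Nenashev, \emph{Counting the minimal number of inflections of a plane curve}, arXiv:1402.5659 (2014).
\end{thebibliography}
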